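\title{Repelling periodic points of exponential maps with non-escaping singular value}

\begin{abstract}
Let $f_a(z)=e^z+a$ and suppose that the singular value $a$ does not escape to infinity under iteration. We prove that every repelling periodic point of $f_a$ is the landing point of a periodic hair. The orbit of $a$ may be bounded or unbounded; in the unbounded case a periodic point is the landing point of a periodic hair if and only if it is repelling. The proof assumes that no periodic hair lands on a given repelling cycle and shows that $a$ must escape. A length-area argument on the quotient torus of the cycle shows that the orbit of $a$ reaches large real parts quickly, and a Schwarz lemma argument in a slit plane shows that after such an excursion the orbit keeps moving to the right.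
\end{abstract}

\section{The landing problem}\label{sec:intro}

For $a\in\mathbb C$ let $f_a\colon\mathbb C\to\mathbb C$, $f_a(z)=e^z+a$. The map $f_a\colon\mathbb C\to\mathbb C\setminus\{a\}$ is a covering, and the branches of its inverse are the branches of $\log(z-a)$; the point $a$ is the unique singular value of $f_a$. The \emph{escaping set} is
\[
I(f_a)=\{z\in\mathbb C: f_a^k(z)\to\infty\text{ as }k\to\infty\}.
\]
An entire function $f$ is \emph{criniferous} if for every $z\in I(f)$ there is $N\ge0$ such that $f^N(z)$ can be connected to $\infty$ by an arc in $I(f)$ on which $f^k\to\infty$ uniformly. A \emph{hair} (or dynamic ray) of $f_a$ is an injective curve $\gamma\colon(0,\infty)\to I(f_a)$ with $\gamma(t)\to\infty$ as $t\to\infty$ which is a maximal curve of escaping points, that is, a path component of $I(f_a)$ with its endpoint, if there is one, removed. The hair is \emph{periodic} if $f_a^c(\gamma)=\gamma$ for some $c\ge1$, and it \emph{lands} at $z_0\in\mathbb C$ if $\gamma(t)\to z_0$ as $t\to0$. A cycle $z_0,\dots,z_{n-1}$ of $f_a$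 with multiplier $\lambda=(f_a^n)'(z_0)$ is \emph{attracting} if $|\lambda|<1$, \emph{repelling} if $|\lambda|>1$, \emph{parabolic} if $\lambda$ is a root of unity, and \emph{irrationally indifferent} if $|\lambda|=1$ and $\lambda$ is not a root of unity.

The far end of a periodic hair is easy to describe: it is asymptotic to a horizontal line $\operatorname{Im}z=2\pi s_1$, its images are asymptotic to lines $\operatorname{Im}z=2\pi s_2$, $2\pi s_3,\dots$, and the integers $s_j$ form a periodic sequence (Section~\ref{sec:tools}). The rest of the hair is obtained by pulling this end back again and again. If the hair lands at a periodic point, the point is tied to the explicit dynamics near infinity and is labeled by a sequence of integers. Which periodic points are reached in this way? An attracting point is not, because it has a neighborhood without escaping points. A repelling point is the natural candidate: the local inverse of $f_a^n$ that fixes it is a contraction, and it draws into the point any piece of curve on which it can be iterated. One therefore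 expects every repelling point to be a landing point. The difficulty is to connect the local picture with the far end of a hair. A branch of $f_a^{-k}$ can be continued along paths that avoid $a,f_a(a),\dots,f_a^{k-1}(a)$, so the orbit of $a$ is the obstacle. If this orbit is unbounded but does not escape, it returns infinitely often to a bounded set, and it enters every right half-plane because $|f_a^{j+1}(a)-a|=e^{\operatorname{Re}f_a^j(a)}$. It may thus interfere both near the cycle and near infinity.

Suppose that the orbit of $a$ is unbounded and $a\notin I(f_a)$. Then $f_a$ is criniferous, and the following results are known (Rempe):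
\begin{enumerate}
\item[(i)] all periodic hairs of $f_a$ land;
\item[(ii)] every periodic point of $f_a$, with the exception of at most one periodic orbit, is the landing point of a periodic hair;
\item[(iii)] this exceptional orbit, if it exists, cannot be parabolic.
\end{enumerate}
The question, posed in \cite{BR}, is whether the exceptional orbit can be repelling: is there a parameter $a$ such that the orbit of $a$ is unbounded, $a\notin I(f_a)$, and some repelling periodic point of $f_a$ is not the landing point of any periodic hair? The answer is no.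

\begin{theorem}\label{thm:main}
Let $a\in\mathbb C$ with $a\notin I(f_a)$; the orbit of $a$ may be bounded or unbounded. Then every repelling periodic point of $f_a$ is the landing point of a periodic hair.
\end{theorem}

\begin{corollary}\label{cor:main}
Let $a\notin I(f_a)$ have unbounded orbit. A periodic point of $f_a$ is the landing point of a periodic hair if and only if it is repelling. Hence the exceptional orbit in \textup{(ii)} exists if and only if $f_a$ has an irrationally indifferent cycle, and then it is that cycle.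
\end{corollary}

Section~\ref{sec:tools} collects the tools. Section~\ref{sec:model} proves a landing criterion and uses it to settle real parameters $a<-1$ by hand. Section~\ref{sec:dichotomy} states two propositions, one on slow and one on fast singular orbits, and deduces Theorem~\ref{thm:main} from them; they are proved in Sections~\ref{sec:slow} and~\ref{sec:fast}. Corollary~\ref{cor:main} is proved in Section~\ref{sec:cor}, the only place where (ii) is used; (i) and (iii) are not used.

\section{Hairs and inverse branches}\label{sec:tools}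

From now on $f=f_a$ with $a\notin I(f)$, and $a_j=f^j(a)$. We fix a repelling cycle $z_0,\dots,z_{n-1}$, with $z_{i+1}=f(z_i)$ and indices modulo $n$, of multiplier $\lambda$. The letter $C$ denotes constants that depend only on $a$ and the cycle, and a quantity is ``large'' if it exceeds such a constant. We write $\operatorname{Log}$ for the principal branch of the logarithm, $D(c,\rho)$ for an open disk, $H_X=\{z:\operatorname{Re}z>X\}$, and $F(t)=e^t-1$. The map $F$ is an increasing bijection of $(0,\infty)$ with $F(t)>t$, so $F^k(t)\to\infty$ and $F^{-k}(t)\to0$.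

\subsection{Textbook facts}
Let $h$ be univalent on $D(c,\rho)$, and let $|z-c|=r\rho$ with $r<1$. Koebe's theorems state:
\begin{enumerate}
\item[(K1)] $h(D(c,\rho))\supset D\big(h(c),\tfrac14\rho|h'(c)|\big)$;
\item[(K2)] $\dfrac{r}{(1+r)^2}\le\dfrac{|h(z)-h(c)|}{\rho\,|h'(c)|}\le\dfrac{r}{(1-r)^2}$;
\item[(K3)] $\dfrac{1-r}{(1+r)^3}\le\dfrac{|h'(z)|}{|h'(c)|}\le\dfrac{1+r}{(1-r)^3}$.
\end{enumerate}
If $h$ omits a value $p$, then (K1) gives $|h(c)-p|\ge\frac14\rho|h'(c)|$. Hence, if $h$ is univalent on a domain $\Omega\ne\mathbb C$ and omits $p$, then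
\begin{equation}\label{eq:koebe}
\frac{|h'(z)|}{|h(z)-p|}\le\frac{4}{\operatorname{dist}(z,\partial\Omega)}\qquad(z\in\Omega),
\end{equation}
and a continuous branch of $\log(h-p)$ varies along a path $\gamma\subset\Omega$ by at most $4\int_\gamma|dz|/\operatorname{dist}(z,\partial\Omega)$. This is the basic estimate of the paper. For paths in $H_X$ we put
\[
\operatorname{len}_X(\gamma)=\int_\gamma\frac{|dz|}{\operatorname{Re}z-X}.
\]
A horizontal segment between distances $d_1<d_2$ from the line $\operatorname{Re}z=X$ has $\operatorname{len}_X=\log(d_2/d_1)$, and a vertical segment of length $L$ at distance $d$ has $\operatorname{len}_X=L/d$. So a long vertical displacement is cheap if one first moves far to the right, and all our paths are built in this way.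

\begin{enumerate}
\item[(BC)] (Carath\'eodory, Borel--Carath\'eodory.) If $\varphi$ is holomorphic near $\overline{D(0,R)}$ and $A=\max_{|w|\le R}\operatorname{Re}(\varphi(w)-\varphi(0))$, then $|\varphi'(0)|\le2A/R$ and $|\varphi(w)-\varphi(0)|\le2|w|A/(R-|w|)$ for $|w|<R$.
\item[(U)] (Uniqueness of lifts.) If $\pi$ is a local homeomorphism and $h_1,h_2$ are continuous maps on a connected space with $\pi\circ h_1=\pi\circ h_2$ that agree at one point, then $h_1=h_2$. Indeed, the set where they agree is closed, and it is open because $\pi$ is locally injective. Since $f'\neq0$, this applies to $\pi=f^m$.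
\end{enumerate}

\subsection{Hairs with bounded address}
An \emph{address} is a sequence $s=s_1s_2s_3\cdots\in\mathbb Z^{\mathbb N}$. The shift is $\sigma s=s_2s_3\cdots$; for an integer or a finite word $b$, the address $bs$ is $b$ followed by $s$; and $\overline\omega=\omega\omega\omega\cdots$ for a finite word $\omega$. We use the following published result.

\begin{theorem}[\cite{SZ,FRS}]\label{thm:hairs}
Let $a\notin I(f_a)$. For every bounded address $s$ there is a hair $g_s\colon(0,\infty)\to I(f)$ with
\[
f(g_s(t))=g_{\sigma s}(F(t))\qquad\text{and}\qquad g_s(t)=t+2\pi i s_1+o(1)\quad(t\to\infty).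
\]
If $s$ is periodic, then $g_s$ is a periodic hair.
\end{theorem}

This is the first place where $a\notin I(f)$ enters. To see what an escaping singular value can do, take a real $a>-1$. Then $f(x)-x\ge1+a>0$ on $\mathbb R$, so all real points escape; the half-line $(a,\infty)$ pulls back under $\operatorname{Log}(z-a)$ to the whole real line, and the pullback cannot be continued past $a$, which has no preimage.

We call the cycle \emph{accessible} if $g_s$ lands at one of its points for some periodic address $s$. If $g_s$ lands at $z_i$, then $g_{\sigma^cs}(F^c(t))=f^c(g_s(t))\to z_{i+c}$ as $t\to0$, so every point of an accessible cycle is the landing point of a periodic hair. To prove Theorem~\ref{thm:main} we show that the cycle is accessible.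

The addresses that we construct have entries whose size depends on a large parameter, so we need to know from which value of $t$ on the asymptotics of $g_s$ hold.

\begin{lemma}\label{lem:tails}
Let $s$ be an eventually periodic address with $|s_j|\le P$ for all $j$, and let $t_0>0$ satisfy $(2\pi P+|a|+2)e^{-t_0}\le\frac14$. Then for $t\ge t_0$
\begin{gather}
|g_s(t)-t-2\pi is_1|\le\tfrac12,\label{eq:tail}\\
g_s(t)=\operatorname{Log}\big(g_{\sigma s}(F(t))-a\big)+2\pi is_1.\label{eq:pull}
\end{gather}
If moreover $t_0\ge|a|+\frac52$ and $s'$ is a second such address that agrees with $s$ in the first $c$ entries, then $|g_s(t)-g_{s'}(t)|\le2^{-c}(4\pi P+1)$ for $t\ge t_0$.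
\end{lemma}

\begin{proof}
Put $h_j(t)=g_{\sigma^js}(F^j(t))-F^j(t)-2\pi is_{j+1}$. Only finitely many addresses $\sigma^js$ occur and $F^j(t_0)\to\infty$, so by Theorem~\ref{thm:hairs} we have $|h_j|\le1$ on $[t_0,\infty)$ for all large $j$. Suppose that $|h_{j+1}|\le1$ on $[t_0,\infty)$. Then
\[
g_{\sigma^{j+1}s}(F^{j+1}(t))-a=e^{F^j(t)}(1+\xi),\qquad \xi=\big(-1+2\pi is_{j+2}+h_{j+1}(t)-a\big)e^{-F^j(t)},
\]
and $|\xi|\le\frac14$ because $F^j(t)\ge t_0$. The left side equals $\exp g_{\sigma^js}(F^j(t))=e^{F^j(t)}e^{h_j(t)}$, so $h_j-\operatorname{Log}(1+\xi)\in2\pi i\mathbb Z$. This difference is continuous in $t$ and tends to $0$ as $t\to\infty$, so $h_j=\operatorname{Log}(1+\xi)$ and $|h_j|\le2|\xi|\le\frac12$. Downward induction reaches $j=0$, which gives \eqref{eq:tail}, and $g_s(t)=t+\operatorname{Log}(1+\xi)+2\pi is_1$ is \eqref{eq:pull}.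

For the last claim, \eqref{eq:tail} gives $\operatorname{Re}(g_{\sigma^js}(F^j(t))-a)\ge t_0-\frac12-|a|\ge2$, and the same for $s'$. On the convex set $\{\operatorname{Re}z\ge2\}$ the map $\operatorname{Log}$ is $\frac12$-Lipschitz. Applying \eqref{eq:pull} $c$ times gives $|g_s(t)-g_{s'}(t)|\le2^{-c}|g_{\sigma^cs}(F^c(t))-g_{\sigma^cs'}(F^c(t))|$, and the last distance is at most $4\pi P+1$ by \eqref{eq:tail}.
\end{proof}

\subsection{Inverse branches on half-planes}

\begin{lemma}\label{lem:branch}
Let $m\ge0$, suppose that $a_c\notin H_X$ for $0\le c\le m-1$, and let $f^m(x)\in H_X$. There is a unique holomorphic map $B\colon H_X\to\mathbb C$ with $f^m\circ B=\mathrm{id}$ and $B(f^m(x))=x$. It is univalent. If also $a_m\notin H_X$, then $B$ omits $a$. If no $z_i$ lies in $H_X$, then $B$ omits every $z_i$.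
\end{lemma}

We call $B$ a \emph{branch of $f^{-m}$ on $H_X$}.

\begin{proof}
Put $B_0=\mathrm{id}$. Suppose that $c<m$ and $B_c$ satisfies $f^c\circ B_c=\mathrm{id}$ and $B_c(f^m(x))=f^{m-c}(x)$. If $B_c(z)=a$, then $z=a_c\in H_X$, which is excluded. So $\log(B_c-a)$ has holomorphic branches on $H_X$, and we let $B_{c+1}$ be the one with value $f^{m-c-1}(x)$ at $f^m(x)$. Then $B=B_m$ has the required properties; it is unique by (U) and injective because $f^m\circ B=\mathrm{id}$. If $B(z)=a$ then $z=a_m$, and if $B(z)=z_i$ then $z=f^m(z_i)$ is a point of the cycle.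
\end{proof}

\section{Landing by contraction, and the case $a<-1$}\label{sec:model}

The simplest way to make a hair land is to find a domain that contains the cycle and the far end of the hair, and that is mapped into itself by the inverse branches along the cycle.

\begin{lemma}\label{lem:landing}
Let $V\subset\mathbb C\setminus\{a\}$ be a simply connected domain that contains the cycle. Let $L_i$ be the branch of $\log(z-a)$ on $V$ with $L_i(z_{i+1})=z_i$, suppose that $L_i(V)\subset V$ for all $i$, and put $\Lambda=L_0\circ L_1\circ\dots\circ L_{n-1}$. Let $N\ge1$, $T>0$, and let $s$ be an address with $\sigma^{nN}s=s$, such that $g_s([T,\infty))\subset V$ and $g_s(t_1)=\Lambda^N\big(g_s(F^{nN}(t_1))\big)$ for some $t_1\ge T$. Then $g_s$ lands at $z_0$.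
\end{lemma}

\begin{proof}
The map $\Lambda\colon V\to V$ satisfies $f^n\circ\Lambda=\mathrm{id}$ and $\Lambda(z_0)=z_0$, so $\Lambda'(z_0)=1/\lambda$. A Riemann map that sends $z_0$ to $0$ conjugates $\Lambda$ to a self-map $\tilde\Lambda$ of the unit disk with $|\tilde\Lambda'(0)|<1$. By the Schwarz lemma $|\tilde\Lambda(w)/w|<1$ on the disk, so $|\tilde\Lambda(w)|\le c_r|w|$ on $|w|\le r$ with $c_r<1$. Hence $\Lambda^k\to z_0$ locally uniformly on $V$; here $|\lambda|>1$ is used.

Write $\gamma=g_s$ and $\tau_q=F^{-qnN}(T)$ for $q\ge-1$. Suppose that $q\ge0$ and $\gamma([\tau_q,\infty))\subset V$. On $[\tau_q,\infty)$ the curves $\Lambda^N\circ\gamma$ and $\gamma\circ F^{-nN}$ are both lifts of $\gamma$ under $f^{nN}$, and they agree at $F^{nN}(t_1)$. By (U) they coincide, so $\gamma([\tau_{q+1},\infty))\subset\Lambda^N(V)\subset V$. By induction this holds for all $q\ge0$, and $\gamma([\tau_{q+1},\tau_q])=\Lambda^N\big(\gamma([\tau_q,\tau_{q-1}])\big)=\dots=\Lambda^{N(q+1)}(A)$ with the compact set $A=\gamma([\tau_0,\tau_{-1}])\subset V$. These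 sets shrink to $z_0$, and $\tau_q\to0$.
\end{proof}

\begin{example}\label{ex:real}
Let $a<-1$ be real. The function $e^x+a-x$ is strictly convex with minimum $1+a<0$ at $x=0$, so $f$ has exactly two real fixed points $p<0<p'$. Let $S=(-\infty,p]$ and $V=\mathbb C\setminus S$. Then $a=p-e^p\in S$ and $f(S)=(a,p]\subset S$; in particular the orbit of $a$ is bounded. For $x<p$ we have $x<f(x)<p$, so $x$ is not periodic, and $p$ has multiplier $e^p<1$. Hence every repelling cycle lies in $V$. The branches $L_i$ have the form $\operatorname{Log}(z-a)+2\pi ib_i$ with $b_i\in\mathbb Z$, and they map $V$ into $V$: if $L_i(z)\in S$, then $z=f(L_i(z))\in f(S)\subset S$. Let $s=\overline{b_0b_1\cdots b_{n-1}}$ and let $T\ge1$ be admissible as $t_0$ in Lemma~\ref{lem:tails}. By \eqref{eq:tail}, $g_s([T,\infty))\subset H_0\subset V$, and \eqref{eq:pull} applied $n$ times gives $g_s(t)=\Lambda(g_s(F^n(t)))$ for $t\ge T$. By Lemma~\ref{lem:landing}, $g_s$ lands at $z_0$. This proves Theorem~\ref{thm:main} for real $a<-1$.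
\end{example}

The example rests on a slit $S$ that joins $a$ to $\infty$, satisfies $f(S)\subset S$, and avoids the cycle and the far ends of hairs. Such a slit contains the whole orbit of $a$, and for a general parameter we have no way to draw it. We replace it in two ways, according to the speed at which the orbit of $a$ moves to the right.

\section{Slow and fast singular orbits}\label{sec:dichotomy}

If the orbit of $a$ stays to the left of a line $\operatorname{Re}z=M$ for a long time, then long inverse branches exist on $H_M$, and a time of order $M^2$ suffices to produce a hair that lands.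

\begin{proposition}\label{prop:slow}
There are constants $C_0$ and $M_A$ such that the following holds. If $M\ge M_A$ and $\operatorname{Re}a_j\le M$ for all $0\le j\le C_0M^2$, then the cycle is accessible.
\end{proposition}

If instead the real part of $a_l$ exceeds all earlier real parts, then $a_{l+1}$ is much farther from $a$ than all earlier points of the orbit. Unless $a_{l+1}$ lies further to the right, one can then cut the plane along finitely many slits from $a_0,\dots,a_{l+1}$ and argue as in Example~\ref{ex:real}.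

\begin{proposition}\label{prop:fast}
There is a constant $M_B$ such that the following holds. Let the orbit of $a$ be unbounded and the cycle not accessible. Let $l\ge1$, $M_0=\max_{j<l}\operatorname{Re}a_j$, $M_1=\operatorname{Re}a_l$, and suppose that
\begin{equation}\label{eq:star}
M_1>M_0\ge M_B,\qquad l\le C_0M_0^2,\qquad\delta:=\min(1,M_1-M_0)\ge M_1^{-3}.
\end{equation}
Then $\operatorname{Re}a_{l+1}\ge M_1+2$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Suppose that the cycle is not accessible. By Proposition~\ref{prop:slow}, for every $X\ge M_A$,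
\begin{equation}\label{eq:first}
\text{the first time $j$ with $\operatorname{Re}a_j>X$ exists and is at most $C_0X^2$.}
\end{equation}
In particular the orbit of $a$ is unbounded; for bounded orbits the theorem is already proved.

\emph{A time that satisfies \eqref{eq:star}.} Call $j\ge0$ a \emph{record time}, and $\operatorname{Re}a_j$ a \emph{record}, if $\operatorname{Re}a_j>\operatorname{Re}a_i$ for all $i<j$. Consecutive records might be very close, but by \eqref{eq:first} there are too few of them for this to happen always. Let $k>\operatorname{Re}a$ be a large integer. Let $\varrho_0$ be the last record below $k$, let $\varrho_1<\dots<\varrho_N$ ($N\ge0$) be the records in $[k,k+1]$, and let $\varrho_{N+1}>k+1$ be the next one. The time of $\varrho_{N+1}$ is the first time with real part above $k+1$, so the $N+2$ record times lie in $[0,C_0(k+1)^2]$ and $N+1\le C_0(k+1)^2\le k^3$. The $N+1$ gaps $\varrho_{i+1}-\varrho_i$ have sum greater than $1$, so there are consecutive records $M_0=\varrho_i<M_1=\varrho_{i+1}$ with $M_1-M_0\ge k^{-3}$. As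 $M_1\ge k$, we get $\min(1,M_1-M_0)\ge k^{-3}\ge M_1^{-3}$. At the first time $j$ with $\operatorname{Re}a_j\ge k$ we have $j\ge1$ and $k\le|a_j|\le e^{\operatorname{Re}a_{j-1}}+|a|\le e^{\varrho_0}+|a|$. Hence $M_0\ge\varrho_0\ge\log(k-|a|)\ge\max(M_A,M_B,1)$ for large $k$. Let $l$ be the time of the record $M_1$. Then $M_0=\max_{j<l}\operatorname{Re}a_j$, and $l$ is the first time with $\operatorname{Re}a_l>M_0$, so $l\le C_0M_0^2$ by \eqref{eq:first}. Thus \eqref{eq:star} holds.

\emph{Induction.} Proposition~\ref{prop:fast} gives $\operatorname{Re}a_{l+1}\ge M_1+2$. Then $l+1$ is the first time with real part above $M_1$, so $l+1\le C_0M_1^2$ by \eqref{eq:first}, and \eqref{eq:star} holds for $l+1$ with $(M_0,M_1)$ replaced by $(M_1,\operatorname{Re}a_{l+1})$ and $\delta=1$. By induction $\operatorname{Re}a_{j+1}\ge\operatorname{Re}a_j+2$ for all $j\ge l$. So $a\in I(f)$, contrary to the hypothesis.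
\end{proof}

\section{Slow orbits: an area argument on the quotient torus}\label{sec:slow}

This section proves Proposition~\ref{prop:slow}.

\subsection{Linearizing coordinates and the plan}
By Koenigs' linearization theorem there are $\varepsilon>0$ and a univalent map $\psi_0$ on $D(0,\varepsilon)$ with $\psi_0(0)=z_0$, $\psi_0'(0)=1$ and $\psi_0(\lambda w)=f^n(\psi_0(w))$ near $0$. The formula $\psi_0(w)=f^{nq}(\psi_0(\lambda^{-q}w))$ extends $\psi_0$ to an entire function that satisfies the functional equation everywhere, and it shows that $\psi_0'\ne0$ because $f'\neq0$. Put $\psi_i=f^i\circ\psi_0$ for $0\le i<n$ and $\psi_{i+nq}(w)=\psi_i(\lambda^qw)$ for $q\in\mathbb Z$. Then all $\psi_j$, $j\in\mathbb Z$, are entire local homeomorphisms, and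
\begin{equation}\label{eq:psi}
f\circ\psi_j=\psi_{j+1},\qquad\psi_{j+n}(w)=\psi_j(\lambda w),\qquad\psi_j(0)=z_{j\bmod n}.
\end{equation}
A point $w$ thus carries a full orbit $(\psi_j(w))_{j\in\mathbb Z}$ that tends to the cycle in backward time, and multiplying $w$ by $\lambda$ shifts this orbit by $n$ steps. The coordinate $\log w$ projects $\mathbb C\setminus\{0\}$ to the torus
\[
\mathbb T=\mathbb C/\big(2\pi i\mathbb Z+(\log\lambda)\mathbb Z\big),\qquad\operatorname{area}\mathbb T=2\pi\log|\lambda|.
\]
We look for a curve $\Gamma$ in the $w$-plane that is invariant under multiplication by a power $\lambda^N$ and that some $\psi_j$ maps to a periodic hair. Such a curve tends to $0$ at one end, so the hair lands. For the fixed point $p'$ of Example~\ref{ex:real} the positive axis is an invariant curve of escaping points: $\psi_0$ is real and increasing on $\mathbb R$, it maps $(0,\infty)$ onto $(p',\infty)$, and the positive axis projects to a closed curve in $\mathbb T$.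

In general we build a path in the $w$-plane out of $K$ links. The $k$-th link is the lift of a path in $H_M$ from a point $\zeta_k$ with $\operatorname{Re}\zeta_k=M+70$ to the point $u=f(\zeta_{k+1})$, so each link imitates one fundamental piece $g_s([t,F(t)])$ of a hair. Along the chain $\log|w|$ grows by at least a constant times $K$. Each link is covered by at most $10M$ nearly round disks. By the Cauchy--Schwarz inequality the disks have total area at least a constant times $K^2/(MK)=K/M$ in the coordinate $\log w$, and for $K$ a large multiple of $M$ this exceeds what fits into $\mathbb T$. Two links must overlap, and an overlap will close up the chain. A link changes $\log|w|$ by at most $8M$, so the chain needs inverse branches of length about $MK$; this is the origin of the time $C_0M^2$.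

\subsection{Constants and the starting level}
Put
\[
C_1=1+\frac{288000\,\pi n^2}{\log|\lambda|},\qquad K=\lceil C_1M\rceil,\qquad q=K+\Big\lceil\frac{37M+8MK}{\log|\lambda|}\Big\rceil.
\]
Since $K\le2C_1M$ for $M\ge1$, there is $C_0$, depending only on $n$ and $\lambda$, such that for all $M\ge1$
\begin{equation}\label{eq:C0}
nq+M\le C_0M^2,\qquad K+2n+\frac{16nM(K+1)}{\log|\lambda|}\le C_0M^2.
\end{equation}
Let $M$ be large, so that in particular $\operatorname{Re}a<M$ and the cycle is disjoint from $H_M$, and assume that $a_j\notin H_M$ for $0\le j\le C_0M^2$.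

Let $R_j=\min\{|w|:\operatorname{Re}\psi_j(w)\ge M+70\}$. This is a positive number, since $\psi_j$ is a nonconstant entire function with $\operatorname{Re}\psi_j(0)\le M$, and $R_{j+n}=R_j/|\lambda|$ by \eqref{eq:psi}. Let $j_0=\min\{j:R_j\le1\}$. For $j\le0$ we have $\psi_j(w)=\psi_i(\lambda^{-c}w)$ with $0\le i<n$ and $c\ge0$, so $|\psi_j|\le C$ on the closed unit disk and $R_j>1$; hence $j_0>0$. By (BC) on the disk of radius $R_0$, $1=|\psi_0'(0)|\le2(M+70-\operatorname{Re}z_0)/R_0$. Since $R_{nc}=|\lambda|^{-c}R_0\le1$ for $c=\lceil\log R_0/\log|\lambda|\rceil$, we get $j_0\le C\log M\le M$.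

We count levels downward from $j_0$: let $\phi_k=\psi_{j_0-k}$ and $r_k=R_{j_0-k}$ for $k\in\mathbb Z$. Then
\begin{equation}\label{eq:phi}
f\circ\phi_{k+1}=\phi_k,\qquad\phi_{k+n}(\lambda w)=\phi_k(w),\qquad r_{k+n}=|\lambda|r_k,
\end{equation}
and $r_0\le1<r_k$ for $k\ge1$. Writing $k=nc+k'$ with $1\le k'\le n$ we obtain
\begin{equation}\label{eq:growth}
r_k=|\lambda|^cr_{k'}>|\lambda|^{(k-n)/n}\qquad(k\ge1).
\end{equation}
Also $r_0=r_n/|\lambda|>1/|\lambda|$. Choose $w_0$ with $|w_0|=r_0$ and $\operatorname{Re}\phi_0(w_0)=M+70$. For $k\ge1$ we have $|w_0|<r_k$, so $\operatorname{Re}\phi_k(w_0)<M+70$. Therefore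
\begin{equation}\label{eq:back}
|\phi_k(w_0)-a|=e^{\operatorname{Re}\phi_{k+1}(w_0)}<e^{M+70}\qquad(k\ge0).
\end{equation}

\subsection{The chain}
Let $E=\{z:\operatorname{Re}z>M+1,\ |z-a|<e^{4M}\}$, a convex domain, and $u=a+e^{M+70}\in E$. The maps $\phi_k$ need not have inverse branches on all of $H_M$, but they have on the bounded part $E$.

\begin{lemma}\label{lem:chain}
There are points $w_0,\dots,w_K$ and univalent maps $\chi_k\colon E\to\mathbb C\setminus\{0\}$, $0\le k\le K$, such that $\zeta_k:=\phi_k(w_k)$ satisfies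
\begin{equation}\label{eq:chain}
\operatorname{Re}\zeta_k=M+70,\qquad|\operatorname{Im}\zeta_k|\le2e^{M+70},\qquad\big|\log|w_k|\big|\le8Mk+\log|\lambda|,
\end{equation}
and $\phi_k\circ\chi_k=\mathrm{id}$, $\chi_k(\zeta_k)=w_k$, and $\chi_k(u)=w_{k+1}$ for $k<K$. Moreover $\zeta_k=M+70+2\pi ip_k$ with $p_k\in\mathbb Z$ for $k\ge1$. Let $\gamma_k$ be the path from $\zeta_k$ horizontally to real part $\operatorname{Re}u$ and then vertically to $u$. Then $\gamma_k\subset E$, $\operatorname{dist}(z,\partial E)=\operatorname{Re}z-M-1$ on $\gamma_k$, and $\operatorname{len}_{M+1}(\gamma_k)\le2M$.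
\end{lemma}

\begin{proof}
For $k=0$, \eqref{eq:chain} follows from the choice of $w_0$ and from \eqref{eq:back}, as $|a|\le e^{M+70}$. Suppose that $w_0,\dots,w_k$ satisfy \eqref{eq:chain} and that $\chi_0,\dots,\chi_{k-1}$ have been constructed.

\emph{The path $\gamma_k$.} On $\gamma_k$ we have $0<\operatorname{Re}(z-a)\le e^{M+70}$ and $|\operatorname{Im}(z-a)|\le2e^{M+70}+|a|$, so $|z-a|\le4e^{M+70}$. Thus $\gamma_k\subset E$, and the circle $|z-a|=e^{4M}$ is at distance at least $e^{4M}-4e^{M+70}>e^{M+70}\ge\operatorname{Re}z-M-1$, which gives the formula for the distance to $\partial E$. The horizontal part runs from distance $69$ to a distance between $\frac12e^{M+70}$ and $e^{M+70}$ from the line $\operatorname{Re}z=M+1$ and contributes at most $M+70$ to $\operatorname{len}_{M+1}$. The vertical part contributes at most $(2e^{M+70}+|a|)/(\frac12e^{M+70})\le5$. The sum is at most $M+75\le2M$.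

\emph{The map $\chi_k$.} We pull $E$ back so many times that it falls into the disk where $\psi_0$ can be inverted. Let $m=nq+j_0-k$. Since $k\le K\le q$ and $0<j_0\le M$, we have $0<m\le C_0M^2$ by \eqref{eq:C0}, and $f^m(\psi_0(\lambda^{-q}w))=\psi_{m-nq}(w)=\phi_k(w)$ for all $w$. By Lemma~\ref{lem:branch} there is a branch $B$ of $f^{-m}$ on $H_M$ with $B(\zeta_k)=\psi_0(\lambda^{-q}w_k)$, and $B$ omits $z_0$. By \eqref{eq:chain} and the choice of $q$,
\[
|\lambda|^{-q}|w_k|\le|\lambda|^{-K}e^{-37M-8MK}e^{8Mk}|\lambda|\le e^{-37M}<\varepsilon/2,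
\]
so $|B(\zeta_k)-z_0|\le4e^{-37M}$ by (K2). Join $z\in E$ to $\zeta_k$ by going horizontally to real part $2e^{4M}$, then vertically, then horizontally back. Each horizontal part runs between distances at least $1$ and at most $2e^{4M}$ from the line $\operatorname{Re}z=M$; the vertical part has length at most $2e^{4M}$ at distance at least $e^{4M}$. So $\operatorname{len}_M\le2\log(2e^{4M})+2\le9M$, and \eqref{eq:koebe} gives $|B(z)-z_0|\le e^{36M}\cdot4e^{-37M}<\varepsilon/4$. By (K1), $B(E)\subset D(z_0,\varepsilon/4)\subset\psi_0(D(0,\varepsilon))$. Put $\chi_k=\lambda^q\cdot(\psi_0|_{D(0,\varepsilon)})^{-1}\circ B$ on $E$. This map is univalent, omits $0$, sends $\zeta_k$ to $w_k$, and $\phi_k\circ\chi_k=f^m\circ\psi_0(\lambda^{-q}\chi_k)=f^m\circ B=\mathrm{id}$.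

\emph{The next point.} Let $k<K$ and $w_{k+1}=\chi_k(u)$. Then $f(\zeta_{k+1})=\phi_k(w_{k+1})=u$, so $e^{\zeta_{k+1}}=e^{M+70}$ and $\zeta_{k+1}=M+70+2\pi ip_{k+1}$. By \eqref{eq:koebe} with $p=0$, $\log\chi_k$ varies by at most $8M$ along $\gamma_k$, which gives the third estimate in \eqref{eq:chain} for $k+1$.

It remains to bound $\operatorname{Im}\zeta_{k+1}$. We follow $\phi_{k+1}$ along the whole chain from $w_0$ to $w_{k+1}$. For $0\le j\le k$ let $h=\phi_k\circ\chi_j$ on $E$. Then $f^{k-j}\circ h=\phi_j\circ\chi_j=\mathrm{id}$, so $h$ is univalent, and it omits $a$, since $h(z)=a$ would give $a_{k-j}=z\in H_M$ with $k-j\le K\le C_0M^2$. The function $\phi_{k+1}\circ\chi_j$ is a branch of $\log(h-a)$, so by \eqref{eq:koebe} it varies by at most $8M$ along $\gamma_j$; that is, $|\phi_{k+1}(w_{j+1})-\phi_{k+1}(w_j)|\le8M$. Summing over $j$ and using \eqref{eq:back},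
\[
|\operatorname{Im}\zeta_{k+1}|\le|\phi_{k+1}(w_0)|+8M(k+1)\le e^{M+70}+|a|+8MK\le2e^{M+70}.\qedhere
\]
\end{proof}

\subsection{Good points}
An overlap in $\mathbb T$ says only that two points of $E$ lie on the same orbit of $f$. This alone is not rare, since orbits can return to $H_M$. We therefore count area only on points that cannot return soon. Let
\[
\mathcal G=\{z:\operatorname{Re}z>M+1,\ \cos\operatorname{Im}z\le-\tfrac12\}.
\]
A point of $\mathcal G$ is mapped far to the left, then extremely close to $a$, and then it follows the orbit of $a$.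

\begin{lemma}\label{lem:good}
If $z\in\mathcal G$ and $1\le\nu\le C_0M^2$, then $\operatorname{Re}f^\nu(z)\le M+1$.
\end{lemma}

\begin{proof}
First, $\operatorname{Re}f(z)\le\operatorname{Re}a-\frac12e^{M+1}\le-e^M$, because $e/2>1$. Put $\eta_j=|f^{j+2}(z)-a_j|$, so that $\eta_0=e^{\operatorname{Re}f(z)}\le e^{-e^M}$. Since $|e^\xi-1|\le2|\xi|$ for $|\xi|\le1$ and $\operatorname{Re}a_j\le M$, we have $\eta_{j+1}\le2e^M\eta_j$ as long as $\eta_j\le1$ and $j\le C_0M^2$. As $C_0M^2(M+\log2)-e^M<-\log2$ for large $M$, we get $\eta_j\le(2e^M)^je^{-e^M}<\frac12$ and $\operatorname{Re}f^{j+2}(z)\le M+\frac12$ for $0\le j\le C_0M^2$.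
\end{proof}

\subsection{Disks along the links}
Let $k<K$. On $\gamma_k$ we choose successive centers $c_{k,1}=\zeta_k,\dots,c_{k,\nu_k}=u$ and disks $D_{k,i}=D(c_{k,i},\rho_{k,i})$, where $\rho_{k,i}=d(c_{k,i})/8$ and $d(z)=\operatorname{Re}z-M-1$. From each center we advance along $\gamma_k$ by the radius of its disk, except that we stop at the corner of $\gamma_k$ and at $u$ when they come earlier. Thus $|c_{k,i+1}-c_{k,i}|\le\rho_{k,i}$, and the centers on the horizontal part other than the corner have $d=69\cdot(9/8)^i$, $i=0,1,\dots$. By Lemma~\ref{lem:chain}, $D(c_{k,i},8\rho_{k,i})\subset E$.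

\emph{Number.} Since $d\le e^{M+70}$ at the corner, $\log69>4$ and $1/\log\frac98<8.5$, the horizontal part carries at most $8.5(M+66)+2$ centers. On the vertical part the radius is at least $e^{M+70}/16$ and the length at most $2e^{M+70}+|a|$, so there are at most $33$ further centers. Hence $\nu_k\le10M$.

\emph{Multiplicity.} If $z\in D(c,d(c)/8)$, then $\frac78d(c)<d(z)<\frac98d(c)$, so $d(c)$ lies in an interval whose endpoints have ratio $\frac97<(\frac98)^3$. So $z$ lies in at most $3$ of the disks centered on the horizontal part away from the corner. With the corner disk and the $33$ others, no point lies in more than $40$ of the disks $D_{k,i}$ with the same $k$.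

\emph{Area.} Every radius satisfies $\rho\ge69/8>2\pi$; this is the reason for the number $70$. A disk of radius $\rho$ contains a square with horizontal and vertical sides of length $x=\sqrt2\rho\ge2\pi$. In each vertical segment of length $2\pi$ the set $\mathcal G$ has measure $2\pi/3$, and $\lfloor y\rfloor\ge y/2$ for $y\ge1$, so $\operatorname{area}(D_{k,i}\cap\mathcal G)\ge x\lfloor x/2\pi\rfloor\frac{2\pi}3\ge x^2/6=\rho^2/3$.

Let $v_k$ be a branch of $\log\chi_k$ on $E$; it is univalent because $\chi_k$ is. For a disk $D=D(c,\rho)=D_{k,i}$, (K3) on $D(c,8\rho)$ with $r\le\frac18$ gives $0.614<\frac{448}{729}\le|v_k'(z)/v_k'(c)|\le\frac{576}{343}<1.68$ on $D$. Hence $\operatorname{diam}v_k(D)\le3.36\,\rho|v_k'(c)|$ and $\operatorname{area}v_k(D\cap\mathcal G)\ge\frac13(0.614)^2\rho^2|v_k'(c)|^2$. As $3\cdot(3.36/0.614)^2<90$,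
\begin{equation}\label{eq:diamarea}
\big(\operatorname{diam}v_k(D_{k,i})\big)^2\le90\operatorname{area}v_k(D_{k,i}\cap\mathcal G).
\end{equation}

\subsection{Two links overlap}

\begin{lemma}\label{lem:overlap}
There are $0\le k<k'<K$ and $N\ge1$ with $k'-k=nN$ and $\chi_{k'}=\lambda^N\chi_k$ on $E$.
\end{lemma}

\begin{proof}
Let $\mathcal G_k=\mathcal G\cap\bigcup_iD_{k,i}$ for $k<K$. Suppose that $z\in\mathcal G_k$, $z'\in\mathcal G_{k'}$, and that $v_k(z)$ and $v_{k'}(z')$ project to the same point of $\mathbb T$. This means that $w:=\chi_k(z)=\lambda^\mu\chi_{k'}(z')$ for some $\mu\in\mathbb Z$. Then $\phi_k(w)=z$ and $\phi_{k'+n\mu}(w)=\phi_{k'}(\lambda^{-\mu}w)=z'$ by \eqref{eq:phi}. With $\nu=k'-k+n\mu$ we get $f^\nu(z')=z$ if $\nu\ge0$ and $f^{-\nu}(z)=z'$ if $\nu\le0$. To bound $\nu$, let $z\in D(c,\rho)=D_{k,i}$. The function $v_k$ varies by at most $8M$ along $\gamma_k$ from $\zeta_k$ to $c$, and by less than $1$ from $c$ to $z$, since $|v_k'|\le4/(7\rho)$ on $D(c,\rho)$ by \eqref{eq:koebe}. With \eqref{eq:chain} and $k\le K-1$ this gives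 $|\log|\chi_k(z)||\le8M(K+1)+\log|\lambda|$, and the same bound holds for $\chi_{k'}(z')$. So $|\mu|\log|\lambda|\le16M(K+1)+2\log|\lambda|$ and $|\nu|\le K+n|\mu|\le C_0M^2$ by \eqref{eq:C0}. Both $z$ and $z'$ lie in $\mathcal G\subset H_{M+1}$, so Lemma~\ref{lem:good} forces
\begin{equation}\label{eq:nu0}
\nu=0\quad\text{and}\quad z=z'.
\end{equation}

Assume now that such a coincidence never occurs with $k\ne k'$. By \eqref{eq:nu0} the projection to $\mathbb T$ is then injective on each set $v_k(\mathcal G_k)$, and the images of these $K$ sets are disjoint. The projection is a local isometry, so $\sum_k\operatorname{area}v_k(\mathcal G_k)\le2\pi\log|\lambda|$. By \eqref{eq:diamarea} and the multiplicity bound,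
\[
\sum_{k<K}\sum_i\big(\operatorname{diam}v_k(D_{k,i})\big)^2\le90\cdot40\cdot2\pi\log|\lambda|=7200\pi\log|\lambda|.
\]
On the other hand, $\operatorname{Re}\phi_K(w_K)=M+70$, so $|w_K|\ge r_K>|\lambda|^{(K-n)/n}$ by \eqref{eq:growth}, while $|w_0|\le1$. Since $\log|w_{k+1}|-\log|w_k|=\operatorname{Re}(v_k(u)-v_k(\zeta_k))$ and $c_{k,i+1}\in\overline{D_{k,i}}$, the Cauchy--Schwarz inequality over at most $10MK$ disks gives
\[
\frac{K-n}n\log|\lambda|<\log\frac{|w_K|}{|w_0|}\le\sum_{k<K}\sum_i\operatorname{diam}v_k(D_{k,i})\le\big(10MK\cdot7200\pi\log|\lambda|\big)^{1/2}.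
\]
For $K\ge2n$ the left side is at least $\frac K{2n}\log|\lambda|$, and squaring gives $K\le288000\,\pi n^2M/\log|\lambda|<C_1M$, contrary to the choice of $K$.

So there is a coincidence with $k\neq k'$, and by symmetry $k<k'$. By \eqref{eq:nu0}, $k'-k=nN$ with $N=-\mu\ge1$, and $\chi_{k'}(z)=\lambda^N\chi_k(z)$ at one point $z\in E$. Since $\phi_{k'}(\lambda^N\chi_k)=\phi_k(\chi_k)=\mathrm{id}=\phi_{k'}(\chi_{k'})$, (U) for the local homeomorphism $\phi_{k'}$ gives the identity on $E$.
\end{proof}

\subsection{The periodic hair}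
Fix $k<k'$ and $N$ as in Lemma~\ref{lem:overlap}. The integers $p_{k+1},\dots,p_{k'}$ record the branches of the logarithm that lead from one link to the next. We read the address from them and replace each path $\gamma_r$ by a true piece of hair.

For $k\le r<k'$ the map $b_r=\phi_{r+1}\circ\chi_r$ satisfies $f\circ b_r=\mathrm{id}$ on $E$, where $\operatorname{Re}(z-a)>0$, and $b_r(u)=\zeta_{r+1}$. Hence $b_r(z)=\operatorname{Log}(z-a)+2\pi ip_{r+1}$. Let $E'=\{z\in E:|z-a|>e^{M+1}\}$. In polar coordinates $(\rho,\theta)$ about $a$ this is the set $e^{M+1}<\rho<e^{4M}$, $\cos\theta>(M+1-\operatorname{Re}a)/\rho$, and $0<M+1-\operatorname{Re}a<e^{M+1}$; each circle meets it in an arc around $\theta=0$, so $E'$ is connected. For $z\in E'$ we have $M+1<\operatorname{Re}b_r(z)<4M$ and $|\operatorname{Im}b_r(z)|\le2e^{M+70}+\frac\pi2$, so $b_r(E')\subset E$. On $E'$ both $\chi_r$ and $\chi_{r+1}\circ b_r$ are lifts of $b_r$ under $\phi_{r+1}$, and both send $u\in E'$ to $w_{r+1}$. By (U),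
\begin{equation}\label{eq:glue}
\chi_r=\chi_{r+1}\circ b_r\quad\text{on }E'.
\end{equation}

For $k\le r\le k'$ let $s^r=p_rp_{r-1}\cdots p_{k+1}\,\overline{p_{k'}p_{k'-1}\cdots p_{k+1}}$, where the initial word is empty for $r=k$. Then $\sigma s^{r+1}=s^r$, and $s:=s^k=s^{k'}$ satisfies $\sigma^{nN}s=s$. Since $2\pi|p_r|\le2e^{M+70}$, Lemma~\ref{lem:tails} applies with $t_0=2M$. For $t\in[t_0,F(t_0)]$, \eqref{eq:tail} gives $\operatorname{Re}g_{s^r}(t)\ge2M-\frac12$ and $|g_{s^r}(t)-a|\le e^{2M}+2e^{M+70}+|a|<e^{4M}$, so $g_{s^r}(t)\in E$; and $\operatorname{Re}(g_{s^r}(F(t_0))-a)\ge e^{2M}-\frac32-|a|>e^{M+1}$, so $g_{s^r}(F(t_0))\in E'$. By \eqref{eq:pull}, $b_r(g_{s^r}(F(t_0)))=g_{s^{r+1}}(t_0)$, and \eqref{eq:glue} gives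
\begin{equation}\label{eq:match}
\chi_r\big(g_{s^r}(F(t_0))\big)=\chi_{r+1}\big(g_{s^{r+1}}(t_0)\big)\qquad(k\le r<k').
\end{equation}
Define
\[
\Gamma(t)=\chi_r\big(g_{s^r}(F^{-(r-k)}(t))\big)\qquad\text{for }t\in[F^{r-k}(t_0),F^{r-k+1}(t_0)],\quad k\le r<k'.
\]
By \eqref{eq:match} the pieces match, so $\Gamma$ is continuous on $[t_0,F^{nN}(t_0)]$, and by \eqref{eq:match} for $r=k'-1$ and Lemma~\ref{lem:overlap},
\[
\Gamma(F^{nN}(t_0))=\chi_{k'}(g_s(t_0))=\lambda^N\chi_k(g_s(t_0))=\lambda^N\Gamma(t_0).
\]
So the rule $\Gamma(t)=\lambda^{-N}\Gamma(F^{nN}(t))$ for $t\le t_0$ extends $\Gamma$ continuously to $(0,F^{nN}(t_0)]$. Put $I_c=[F^{-(c+1)nN}(t_0),F^{-cnN}(t_0)]$ for $c\ge-1$. Then $\Gamma(I_c)=\lambda^{-(c+1)N}\Gamma(I_{-1})$, so $\Gamma(t)\to0$ as $t\to0$.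

We claim that $\phi_k\circ\Gamma=g_s$. On $E$ we have $\phi_k\circ\chi_r=f^{r-k}\circ\phi_r\circ\chi_r=f^{r-k}$, so on $I_{-1}$
\[
\phi_k(\Gamma(t))=f^{r-k}\big(g_{s^r}(F^{-(r-k)}(t))\big)=g_s(t).
\]
Suppose that the claim holds on $I_{c-1}$, $c\ge0$. For $t\in I_c$, \eqref{eq:phi} gives
\[
f^{nN}\big(\phi_k(\Gamma(t))\big)=\phi_k(\lambda^N\Gamma(t))=\phi_k\big(\Gamma(F^{nN}(t))\big)=g_s(F^{nN}(t))=f^{nN}(g_s(t)),
\]
and the two curves agree at the right endpoint of $I_c$, which lies in $I_{c-1}$. By (U) they agree on $I_c$. Hence $g_s(t)=\phi_k(\Gamma(t))\to\phi_k(0)$ as $t\to0$, and $\phi_k(0)$ is a point of the cycle. The cycle is accessible, and Proposition~\ref{prop:slow} is proved.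

\section{Fast orbits: a self-map of a slit plane}\label{sec:fast}

This section proves Proposition~\ref{prop:fast}. Assume \eqref{eq:star} with $M_B$ large, let the orbit of $a$ be unbounded, put $m=l+1$ and $u=a_m$, and suppose that $\operatorname{Re}u<M_1+2$. We show that the cycle is accessible.

Let $H=H_{M_0}$. Since $a_j\notin H$ for $j<l$, Lemma~\ref{lem:branch} provides branches of $f^{-c}$ on $H$ for $c\le l$, and they omit $a$ if $c\le l-1$. For $0\le j\le l$ let $B_j$ be the branch of $f^{-(l-j)}$ with $B_j(a_l)=a_j$. By (U), $f\circ B_j=B_{j+1}$. We have $\operatorname{Re}a\le M_0$, $|u-a|=e^{M_1}$, and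
\begin{equation}\label{eq:near}
|a_j-a|\le e^{M_0}\qquad(0\le j\le l),
\end{equation}
because $|a_j-a|=e^{\operatorname{Re}a_{j-1}}$ for $j\ge1$. Hence $M_1\le e^{M_0}+|a|\le e^{M_0+1}$ and $\log(1/\delta)\le3\log M_1\le3(M_0+1)$.

\subsection{The position of $u$}
The point $u$ lies on the circle of radius $e^{M_1}$ about $a$ and not far to the right. It cannot lie far to the left either, for then the orbit of $a$ would return so close to $a$ that it would be trapped. This is where unboundedness is used.

The map $B_0$ is univalent on $D(a_l,\delta)\subset H$, and $|B_0'(a_l)|=\exp(-\sum_{j<l}\operatorname{Re}a_j)\ge e^{-lM_0}$. By (K1), $B_0(D(a_l,\delta/2))\supset D(a,r)$ with $r=\frac\delta8e^{-lM_0}$, so $f^l$ maps $D(a,r)$ into $D(a_l,\delta/2)$. Let $\vartheta=e^{-M_1-1}$ and $|x-a|\le\vartheta r$. The Schwarz lemma gives $|f^l(x)-a_l|\le\vartheta/2$, hence $|f^{l+1}(x)-u|\le e^{M_1}\vartheta<1$ and $|f^{l+2}(x)-a|\le e^{\operatorname{Re}u+1}$. If $e^{\operatorname{Re}u+1}<\vartheta r$, then $f^{l+2}$ maps the closed disk $\overline{D(a,\vartheta r)}$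 into itself, and the orbit of $a$ stays in the compact set $\bigcup_{c\le l+1}f^c(\overline{D(a,\vartheta r)})$, a contradiction. Therefore
\[
\operatorname{Re}u\ge\log(\vartheta r)-1=-M_1-2-lM_0-\log(8/\delta)\ge-CM_1^3 ,
\]
by $lM_0\le C_0M_0^3$. Together with $\operatorname{Re}u<M_1+2$ this gives $|\operatorname{Re}(u-a)|\le CM_1^3$ and
\begin{equation}\label{eq:steep}
|\operatorname{Im}(u-a)|\ge e^{M_1}-CM_1^3\ge|\operatorname{Re}(u-a)|.
\end{equation}
So $u$ lies very high above or very far below $a$.

\subsection{The slits}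
We cut along the horizontal ray from $a_l$, its pullbacks to $a_0,\dots,a_{l-1}$, and its image. For $x\ge0$ let
\[
\beta_j(x)=B_j(a_l+x)\quad(0\le j\le l),\qquad\beta_m(x)=f(a_l+x)=a+e^x(u-a),
\]
and $S_j=\beta_j([0,\infty))$; see Figure~\ref{fig:slits}. Then $\beta_l(x)=a_l+x$, $\beta_j(0)=a_j$, $f\circ\beta_j=\beta_{j+1}$ for $j<m$, and all $\beta_j$ are injective. By downward induction, $\operatorname{Re}\beta_j(x)=\log|\beta_{j+1}(x)-a|\to\infty$ as $x\to\infty$ for $j\le l$. If $\beta_j(x)=a$ with $j\le l$, then $a_{l-j}=a_l+x$ has real part above $M_0$, so $j=0$ and $x=0$. For $0\le j\le l$ let $\theta_j(x)$ be a continuous branch of $\arg(\beta_j(x)-a)$, defined for $x\ge0$ if $j\ge1$ and for $x>0$ if $j=0$, and let $\omega_j=\sup_{x,x'}|\theta_j(x)-\theta_j(x')|$. For $j\ge1$, $\operatorname{Im}\beta_{j-1}$ is itself such a branch, so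
\begin{equation}\label{eq:imosc}
|\operatorname{Im}\beta_{j-1}(x)-\operatorname{Im}a_{j-1}|\le\omega_j\qquad(1\le j\le l,\ x\ge0).
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\draw[dashed] (2,-2.4)--(2,4.1) node[right]{$\operatorname{Re}z=M_0$};
\draw[dotted,thick] (-2.5,2.1)--(8,2.1) node[right]{$\operatorname{Im}z=Y$};
\draw[dotted,thick] (-2.5,-2.1)--(8,-2.1) node[right]{$\operatorname{Im}z=-Y$};
\draw[thick] (0,0) .. controls (1,0.9) and (3,0.1) .. (8,0.2) node[right]{$S_0$};
\draw[thick] (-0.9,1.1) .. controls (0.5,1.9) and (3,1.2) .. (8,1.3) node[right]{$S_1$};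
\draw[thick] (0.8,-1.3) .. controls (1.6,-1.9) and (4,-1.5) .. (8,-1.5) node[right]{$S_{l-1}$};
\draw[thick] (2.7,-0.7)--(8,-0.7) node[right]{$S_l$};
\draw[thick] (0.4,3)--(0.56,4.2) node[left]{$S_{l+1}$};
\fill (0,0) circle (1.6pt) node[below]{$a$};
\fill (-0.9,1.1) circle (1.6pt) node[left]{$a_1$};
\fill (0.8,-1.3) circle (1.6pt) node[left]{$a_{l-1}$};
\fill (2.7,-0.7) circle (1.6pt) node[above]{$a_l$};
\fill (0.4,3) circle (1.6pt) node[left]{$a_{l+1}$};
\fill (-1.6,-0.6) circle (1.6pt) node[left]{$z_0$};
\end{tikzpicture}
\caption{The slits $S_j$ from the points $a_j=f^j(a)$ to infinity (schematic). The map $f$ sends $S_j$ onto $S_{j+1}$. The slits $S_0,\dots,S_l$ and the repelling cycle lie in the strip $|\operatorname{Im}z|\le Y$; the last slit $S_{l+1}$, a steep ray pointing away from $a$, lies outside it. The inverse branches along the cycle map the complement of the slits into the strip, so they never meet $S_{l+1}$.}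
\label{fig:slits}
\end{figure}

The union of the slits is not mapped into itself, because $f(S_m)$ is not included. This does no harm if the inverse branches along the cycle avoid $S_m$ for another reason. The reason will be that they take values in a horizontal strip that $S_m$ misses, and by \eqref{eq:imosc} the height of the strip is governed by how much the slits wind around $a$.

\subsection{The slits wind little}

\begin{lemma}\label{lem:wind}
For $0\le i\le l$ we have $\omega_i\le Q:=8(l+1)(M_0+4)+8\log(1/\delta)+100$.
\end{lemma}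

By \eqref{eq:star}, $\pi\le Q\le CM_0^3\le e^{M_0}$. The estimate \eqref{eq:koebe} for $B_i$ does not prove the lemma directly, because the ray $S_l$ has infinite length $\operatorname{len}_{M_0}$. The remedy is to replace a far point of the ray by its logarithm, which again lies in $H$, and to repeat this until the point is at moderate distance from $a$. This passes through at most $l$ levels, and we compare consecutive levels at one reference point at a cost of order $M_0$ each.

\begin{proof}
Since $\operatorname{Re}(\beta_l-a)>0$, we have $\omega_l\le\pi$. We use downward induction: let $0\le i<l$ and suppose that $\omega_r\le Q$ for $i<r\le l$.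

\emph{Levels.} Let $W=\{z\in H:|z-a|>e^{M_0}\}$. In polar coordinates about $a$ this is the set $\rho>e^{M_0}$, $\cos\theta>(M_0-\operatorname{Re}a)/\rho$, and $0\le M_0-\operatorname{Re}a<e^{M_0}$; each circle meets it in an arc around $\theta=0$, so $W$ is connected. We define branches $A_r$ of $f^{-(r-i)}$ on $H$ for $r=l,l-1,\dots,i$, starting with $A_l=B_i$. Given $A_r$ with $r>i$, the map $b_r=f^{r-1-i}\circ A_r$ is a branch of $f^{-1}$ on $H$, where $\operatorname{Re}(z-a)>0$, so $b_r(z)=\operatorname{Log}(z-a)+2\pi ip_r$ with $p_r\in\mathbb Z$, and $b_r(W)\subset H$. Let $A_{r-1}$ be the branch of $f^{-(r-1-i)}$ on $H$ with $A_{r-1}(b_r(z))=A_r(z)$ at one point $z\in W$. Both $A_r$ and $A_{r-1}\circ b_r$ are lifts of $b_r$ under $f^{r-1-i}$, so $A_r=A_{r-1}\circ b_r$ on $W$ by (U). Note that $A_i=\mathrm{id}$. For $i<r\le l$ and $x\ge0$,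
\begin{equation}\label{eq:descend}
\begin{gathered}
\text{if }\beta_r(x)\in W\text{ and }A_r(\beta_r(x))=\beta_i(x),\\
\text{then }b_r(\beta_r(x))=\beta_{r-1}(x)\text{ and }A_{r-1}(\beta_{r-1}(x))=\beta_i(x).
\end{gathered}
\end{equation}
Indeed $b_r(\beta_r(x))=f^{r-1-i}(\beta_i(x))=\beta_{r-1}(x)$, and then $A_{r-1}(\beta_{r-1}(x))=A_r(\beta_r(x))$. The hypothesis $A_l(\beta_l(x))=\beta_i(x)$ holds by definition.

For large $x$ all $\beta_r(x)$ lie in $W$, so $\beta_{r-1}(x)=\operatorname{Log}(\beta_r(x)-a)+2\pi ip_r$ for $i<r\le l$. As $\operatorname{Im}\beta_r$ is bounded ($\operatorname{Im}\beta_l$ is constant, and for $r<l$ use this formula) and $\operatorname{Re}\beta_r\to\infty$, we get $\operatorname{Im}\beta_{r-1}(x)\to2\pi p_r$. By \eqref{eq:imosc}, \eqref{eq:near} and the induction hypothesis,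
\begin{equation}\label{eq:pr}
|2\pi p_r|\le|a_{r-1}|+\omega_r\le e^{M_0}+|a|+Q\le2e^{M_0}+|a|\qquad(i<r\le l).
\end{equation}

\emph{Argument functions.} Let $i\le r\le l$. If $r-i<l$, then $A_r$ omits $a$; a branch $\Theta_r$ of $\arg(A_r-a)$ exists on $H$ and varies by at most $4\operatorname{len}_{M_0}(\gamma)$ along a path $\gamma$. In the remaining case $(r,i)=(l,0)$ the map $A_l=B_0$ takes the value $a$ exactly at $a_l$. Then $\Theta_l$ is defined on the simply connected set $H^s=H\setminus\{a_l-t:t\ge0\}$, and \eqref{eq:koebe} on $H\setminus\{a_l\}$ gives $|d\Theta_l|\le4|dz|/\min(\operatorname{Re}z-M_0,|z-a_l|)$. A point $y\in H$ of the removed segment has $\operatorname{Re}a<\operatorname{Re}y\le\operatorname{Re}a_l$ and $\operatorname{Im}y=\operatorname{Im}a_l$, so $|y-a|\le|a_l-a|\le e^{M_0}$; thus $W\subset H^s$. We choose the branches successively for $r=i,i+1,\dots,l$ so that $\Theta_r=\Theta_{r-1}\circ b_r$ on the connected set $W$. Since $\theta_i(x)-\Theta_l(\beta_l(x))$ is constant, it suffices to bound $|\Theta_l(\beta_l(x))-\Theta_l(x_*)|$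 by $Q/2$ for a fixed point $x_*$.

\emph{Reference points.} Let $R_0=e^{M_0+2}$, $x_*=a+2R_0\in W$, and $y_r=b_{r+1}(x_*)=M_0+2+\log2+2\pi ip_{r+1}$ for $i\le r<l$. Then $\Theta_r(y_r)=\Theta_{r+1}(x_*)$. The distance of $x_*$ from the line $\operatorname{Re}z=M_0$ lies between $R_0$ and $2R_0$. Go from $y_r$ horizontally to real part $\operatorname{Re}x_*$ and then vertically to $x_*$. The horizontal part has $\operatorname{len}_{M_0}\le\log(2R_0/2.6)\le M_0+2$. By \eqref{eq:pr} the vertical part has length at most $2e^{M_0}+2|a|\le R_0$, so $\operatorname{len}_{M_0}\le1$. Hence $|\Theta_r(y_r)-\Theta_r(x_*)|\le4(M_0+4)$, that is, $|\Theta_{r+1}(x_*)-\Theta_r(x_*)|\le4(M_0+4)$ for $i\le r<l$. Summing,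
\begin{equation}\label{eq:tele}
|\Theta_r(y_r)-\Theta_l(x_*)|=|\Theta_{r+1}(x_*)-\Theta_l(x_*)|\le4l(M_0+4)\qquad(i\le r<l).
\end{equation}

\emph{The estimate.} Fix $x\ge0$, with $x>0$ if $i=0$, and write $\zeta_r=\beta_r(x)$. Start with $r=l$, and lower $r$ by one as long as $r>i$ and $|\zeta_r-a|>R_0$. At each such step $\zeta_r\in W$, so by \eqref{eq:descend} $\zeta_{r-1}=b_r(\zeta_r)$, $\operatorname{Re}\zeta_{r-1}>M_0+2$, and $\Theta_r(\zeta_r)=\Theta_{r-1}(\zeta_{r-1})$. Let $r$ be the final index; then $\Theta_l(\zeta_l)=\Theta_r(\zeta_r)$. There are four cases.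

(a) $r<l$ and $|\zeta_r-a|\le R_0$. The distance $d$ of $\zeta_r$ from the line $\operatorname{Re}z=M_0$ satisfies $2<d\le R_0$, and $|\operatorname{Im}\zeta_r-2\pi p_{r+1}|\le\frac\pi2$. Going vertically and then horizontally to $y_r$ costs $\operatorname{len}_{M_0}\le\frac\pi4+\log(R_0/2)\le M_0+4$. So $|\Theta_r(\zeta_r)-\Theta_r(y_r)|\le4(M_0+4)$.

(b) $r=i<l$ and $|\zeta_i-a|>R_0$. Here $\Theta_i$ is a branch of $\arg(z-a)$ on $H$, so $|\Theta_i(\zeta_i)-\Theta_i(y_i)|\le\pi\le4(M_0+4)$.

In cases (a) and (b), \eqref{eq:tele} gives $|\Theta_l(\zeta_l)-\Theta_l(x_*)|\le4(l+1)(M_0+4)$. Otherwise $r=l$, which means $|\zeta_l-a|\le R_0$. Let $\gamma$ be the path from $\zeta_l$ horizontally to the right to real part $\operatorname{Re}x_*$ and then vertically to $x_*$; its vertical part has length at most $e^{M_0}$ by \eqref{eq:near}.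

(c) $r=l$ and $i\ge1$. The point $\zeta_l$ is at distance at least $\delta$ from the line $\operatorname{Re}z=M_0$, so $|\Theta_l(\zeta_l)-\Theta_l(x_*)|\le4\log(2R_0/\delta)+4e^{-2}\le4(M_0+4)+4\log(1/\delta)$.

(d) $r=l$ and $i=0$. The path $\gamma$ lies in $H^s$. Let first $x\ge\delta/2$. On the horizontal part $z=a_l+y$ we have $\min(\operatorname{Re}z-M_0,|z-a_l|)=y$, and $y$ runs from $x\ge\delta/2$ to at most $2R_0$. On the vertical part $\operatorname{Re}z-M_0\ge R_0$ and $|z-a_l|\ge2R_0-e^{M_0}\ge R_0$. So $|\Theta_l(\zeta_l)-\Theta_l(x_*)|\le4\log(4R_0/\delta)+4e^{-2}\le4(M_0+4)+4\log(1/\delta)$. This bound applies to $x=\delta/2$, as $|a_l+\frac\delta2-a|\le e^{M_0}+1\le R_0$. For $0<x<\delta/2$ we bound the variation of $\theta_0$ on $(0,\delta/2]$. The function $h(z)=(B_0(a_l+\delta z)-a)/(\delta B_0'(a_l))$ is univalent on the unit disk with $h(0)=0$, $h'(0)=1$. By (K2), $|\log|h(z)/z||\le\log16$ for $|z|\le\frac34$. By (BC), applied to the branch of $\log(h(z)/z)$ that vanishes at $0$, $|\arg(h(z)/z)|\le4\log16\le12$ for $|z|\le\frac12$.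 For $z=x/\delta>0$ this argument differs from $\theta_0(x)$ by a constant, so $\theta_0$ varies by at most $24$ on $(0,\delta/2]$.

In all cases $|\Theta_l(\zeta_l)-\Theta_l(x_*)|\le4(l+1)(M_0+4)+4\log(1/\delta)+24\le Q/2$.
\end{proof}

\subsection{The slit plane}
Let $Y=e^{M_0}+|a|+Q$. By \eqref{eq:imosc}, \eqref{eq:near} and Lemma~\ref{lem:wind}, $|\operatorname{Im}z|\le Y$ on $S_j$ for $j<l$, and also on $S_l$, where $\operatorname{Im}z=\operatorname{Im}a_l$. By \eqref{eq:steep}, $|\operatorname{Im}z|\ge e^{M_1}-CM_1^3-|a|$ on $S_m$. Now the lower bound on $\delta$ and the polynomial bound on $l$ in \eqref{eq:star} come in: we have $e^{M_1}-e^{M_0}\ge(1-e^{-\delta})e^{M_1}\ge\frac\delta2e^{M_1}\ge\frac12M_1^{-3}e^{M_1}$, which exceeds $CM_1^3+2|a|+Q$ since $Q\le CM_1^3$. Also $\max_i|z_i|+2\pi\le e^{M_0}$. Therefore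
\begin{equation}\label{eq:sep}
|\operatorname{Im}z|>Y\ge\max_i|z_i|+Q+2\pi\ \text{ on }S_m,\qquad|\operatorname{Im}z|\le Y\ \text{ on }S_0\cup\dots\cup S_l.
\end{equation}
So $S_j\cap S_m=\emptyset$ for $j<m$. If $S_j\cap S_k\ne\emptyset$ with $j<k\le m$, then applying $f^{m-k}$ gives $S_{j+m-k}\cap S_m\ne\emptyset$ with $j+m-k<m$, a contradiction. Thus the sets $S_j\cup\{\infty\}$ are arcs in the sphere that meet pairwise exactly at $\infty$. An arc does not separate the sphere, and by Janiszewski's theorem the union of two compact sets that do not separate the sphere and have connected intersection does not separate it. Adding one arc at a time, we see that the open set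
\[
V=\mathbb C\setminus(S_0\cup\dots\cup S_m)
\]
is connected. Its complement in the sphere is connected, so $V$ is simply connected, and $a=\beta_0(0)\notin V$. If $z_i\in S_j$, then $f^{m-j}(z_i)$ is a point of the cycle in $S_m$, against \eqref{eq:sep}. So $V$ contains the cycle. Let $L_i$ and $\Lambda$ be as in Lemma~\ref{lem:landing}.

\begin{lemma}\label{lem:inv}
We have $L_i(V)\subset V$ for all $i$.
\end{lemma}

\begin{proof}
The preimage $f^{-1}(S_0)$ is the union of the curves $\kappa_p(x)=\log|\beta_0(x)-a|+i\theta_0(x)+2\pi ip$, $x>0$, $p\in\mathbb Z$. The real part tends to $-\infty$ as $x\to0$ and to $+\infty$ as $x\to\infty$. By Lemma~\ref{lem:wind} for $i=0$ there is $\alpha\in\mathbb R$ such that $\kappa_p$ lies in the strip $\Sigma_p=\{\alpha+2\pi p\le\operatorname{Im}z\le\alpha+2\pi p+Q\}$.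

Every path $\tau$ from a point above $\Sigma_p$ to a point below $\Sigma_p$ meets $\kappa_p$. To see this, choose a closed rectangle $\{|\operatorname{Re}z|\le X,\ Y_-\le\operatorname{Im}z\le Y_+\}$ that contains $\tau$; then $\Sigma_p\subset\{Y_-<\operatorname{Im}z<Y_+\}$. Extend $\tau$ by vertical segments from its endpoints to the top and bottom sides; these segments miss $\Sigma_p$. With $x_1$ the last parameter with $\operatorname{Re}\kappa_p=-X$ and $x_2$ the first one after $x_1$ with $\operatorname{Re}\kappa_p=X$, the curve $\kappa_p([x_1,x_2])$ joins the left side to the right side within the rectangle. Two curves in a rectangle that join the two pairs of opposite sides intersect, and the intersection point lies in $\Sigma_p$, hence on $\tau$.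

The set $L_i(V)$ is open and connected, contains $z_i$, and avoids all $\kappa_p$ because $f(L_i(V))=V$ avoids $S_0$. Let $p$ be minimal with $\alpha+2\pi p>\operatorname{Im}z_i$. Then $z_i$ lies below $\Sigma_p$, so no point of $L_i(V)$ lies above $\Sigma_p$, and $\operatorname{Im}y\le\alpha+2\pi p+Q\le\operatorname{Im}z_i+2\pi+Q$ for $y\in L_i(V)$. Let $p'$ be maximal with $\alpha+2\pi p'+Q<\operatorname{Im}z_i$. Then no point of $L_i(V)$ lies below $\Sigma_{p'}$, and $\operatorname{Im}y\ge\alpha+2\pi p'\ge\operatorname{Im}z_i-2\pi-Q$. By \eqref{eq:sep}, $L_i(V)\cap S_m=\emptyset$. Finally, if $x\in V$ and $L_i(x)\in S_j$ with $j<m$, then $x=f(L_i(x))\in S_{j+1}$, which is impossible.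
\end{proof}

\subsection{A periodic hair in the slit plane}
In Example~\ref{ex:real} each $L_i$ was a single branch $\operatorname{Log}(z-a)+2\pi ib_i$ on a right half-plane, and the address could be read off. Now the slits cut a right half-plane into finitely many channels, and the integer depends on the channel. A pigeonhole argument on channels yields a periodic address.

\emph{Channels.} We have $\beta_l'=1$ and $\beta_j'=\beta_{j+1}'/(\beta_{j+1}-a)$ for $j<l$. For $1\le k\le l$, $\operatorname{Im}\beta_k$ is bounded by \eqref{eq:sep} and $\operatorname{Re}\beta_k\to\infty$, so $\arg(\beta_k-a)\to0$ modulo $2\pi$. Hence $\arg\beta_j'\to0$ modulo $2\pi$, and there is $x_0$ such that $\operatorname{Re}\beta_j$ is strictly increasing on $[x_0,\infty)$ for all $j\le l$. Choose $R>|a|+|u|$ larger than all values of $\operatorname{Re}\beta_j$ on $[0,x_0]$, $j\le l$. Then each $S_j\cap H_R$, $j\le l$, is the graph of a continuous function of $\operatorname{Re}z\in(R,\infty)$. The set $S_m\cap H_R$ is such a graph if $\operatorname{Re}(u-a)>0$, and it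 is empty otherwise, since then $\operatorname{Re}\beta_m\le\operatorname{Re}u$. The graphs are disjoint, so $V\cap H_R$ has finitely many components, the regions above, below and between consecutive graphs. We call them \emph{channels}. For a channel $U$ and $R'\ge R$ the set $U\cap H_{R'}$ is connected. On $U$ we have $L_i(z)=\operatorname{Log}(z-a)+2\pi ib_i(U)$ with $b_i(U)\in\mathbb Z$. The set $L_i(U\cap H_{e^R+|a|})$ is connected, lies in $V$ by Lemma~\ref{lem:inv}, and lies in $H_R$ because $\operatorname{Re}L_i(z)=\log|z-a|$; so it lies in one channel $\Phi_i(U)$. Let $P=\max_{i,U}|b_i(U)|$.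

\emph{Far ends of hairs.} Choose $T\ge2\pi P+2|a|+R+3$ with $(2\pi P+|a|+2)e^{-T}\le\frac14$, and call an address \emph{admissible} if it is eventually periodic with entries bounded by $P$. For admissible $s$ we claim that $g_s([T,\infty))$ lies in one channel. By \eqref{eq:tail}, $\operatorname{Re}g_s(t)\ge t-\frac12>R$ for $t\ge T$. Suppose that $g_s(t)\in S_j$. Then $y=f^{m-j}(g_s(t))=g_{\sigma^{m-j}s}(F^{m-j}(t))$ lies in $S_m$, and \eqref{eq:tail} gives
\[
\operatorname{Re}(y-a)\ge T-\tfrac12-|a|>2\pi P+\tfrac12+|a|\ge|\operatorname{Im}(y-a)|.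
\]
But $y-a$ is a positive multiple of $u-a$, so this contradicts \eqref{eq:steep}. Hence the connected set $g_s([T,\infty))$ lies in $V\cap H_R$, in one channel $U$. With $b=b_i(U)$ the address $bs$ is admissible, and
\begin{equation}\label{eq:channel}
g_{bs}(t)=L_i\big(g_s(F(t))\big)\quad(t\ge T),\qquad g_{bs}([T,\infty))\subset\Phi_i(U).
\end{equation}
The identity is \eqref{eq:pull} for $bs$. The inclusion holds because $g_{bs}([T,\infty))$ lies in one channel and, by the identity, its points with large $t$ lie in $\Phi_i(U)$.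

\emph{The address.} Let $i_k\in\{0,\dots,n-1\}$ with $i_k\equiv n-1-k\pmod n$. Start with $s^{(0)}=\overline0$ and the channel $U_0\supset g_{s^{(0)}}([T,\infty))$, and put
\[
e_{k+1}=b_{i_k}(U_k),\qquad s^{(k+1)}=e_{k+1}s^{(k)},\qquad U_{k+1}=\Phi_{i_k}(U_k).
\]
By \eqref{eq:channel}, $g_{s^{(k)}}([T,\infty))\subset U_k$ and $g_{s^{(k+1)}}(t)=L_{i_k}(g_{s^{(k)}}(F(t)))$ for $t\ge T$. If $n$ divides $k$, then $L_{i_{k+n-1}}\circ\dots\circ L_{i_k}=L_0\circ\dots\circ L_{n-1}=\Lambda$, so $g_{s^{(k+n)}}(t)=\Lambda(g_{s^{(k)}}(F^n(t)))$. There are finitely many channels, so $U_{\kappa+nN}=U_\kappa$ for some multiple $\kappa$ of $n$ and some $N\ge1$. Since $e_{k+1}$ and $U_{k+1}$ depend only on $U_k$ and $k$ modulo $n$, we get $e_{\kappa+nN+j}=e_{\kappa+j}$ for $j\ge1$. With the word $\omega=e_{\kappa+nN}\cdots e_{\kappa+1}$ we have $s^{(\kappa+cnN)}=\omega^cs^{(\kappa)}$ and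
\[
g_{\omega^{c+1}s^{(\kappa)}}(T)=\Lambda^N\big(g_{\omega^cs^{(\kappa)}}(F^{nN}(T))\big)\qquad(c\ge0).
\]
The address $s^*=\overline\omega$ is admissible, so $g_{s^*}([T,\infty))\subset V$, and it agrees with $\omega^cs^{(\kappa)}$ in the first $cnN$ entries. By the last part of Lemma~\ref{lem:tails}, $g_{\omega^cs^{(\kappa)}}(t)\to g_{s^*}(t)$ as $c\to\infty$ for each $t\ge T$. As $\Lambda^N$ is continuous on $V$, the limit $c\to\infty$ gives $g_{s^*}(T)=\Lambda^N(g_{s^*}(F^{nN}(T)))$. By Lemma~\ref{lem:landing}, $g_{s^*}$ lands at $z_0$. So the cycle is accessible, contrary to the hypothesis of Proposition~\ref{prop:fast}. Hence $\operatorname{Re}a_{l+1}\ge M_1+2$, and the proposition is proved.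

\section{Indifferent cycles}\label{sec:cor}

We use two standard facts. First, the basin of an attracting or parabolic cycle of an entire function contains a singular value, whose orbit then converges to the cycle. Second, the Snail Lemma \cite[\S16]{Milnor}: if $G$ is holomorphic near a fixed point $z_0$ and a path $p\colon[0,\infty)\to\mathbb C\setminus\{z_0\}$ converges to $z_0$ and satisfies $G(p(\tau))=p(\tau+1)$, then $|G'(z_0)|<1$ or $G'(z_0)=1$.

\begin{proof}[Proof of Corollary~\ref{cor:main}]
Let $a\notin I(f)$ have unbounded orbit. An attracting or parabolic cycle would attract the only singular value $a$ and make its orbit bounded. So every cycle is repelling or irrationally indifferent. Repelling periodic points are landing points of periodic hairs by Theorem~\ref{thm:main}.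

Conversely, let a hair $\gamma$ with $f^c(\gamma)=\gamma$ land at a periodic point $z_0$. Since $z_0\notin I(f)$, the extension of $\gamma$ by $\gamma(0)=z_0$ and $\gamma(\infty)=\infty$ is a continuous injection of $[0,\infty]$ into the sphere, hence a homeomorphism onto its image. So $h=\gamma^{-1}\circ f^c\circ\gamma$ is a continuous, locally injective map of $(0,\infty)$ onto itself, and therefore a strictly monotone bijection. It has no fixed point, because the points of $\gamma$ escape; a decreasing bijection of $(0,\infty)$ has one, so $h$ is increasing. If $h(t)<t$, then $h^k(t)\to0$ and $f^{ck}(\gamma(t))\to z_0$, which is impossible for an escaping point. Hence $h(t)>t$ for all $t$, and $h^{-k}(t)\to0$ as $k\to\infty$. Letting $t\to0$ in $f^c(\gamma(t))=\gamma(h(t))$ gives $f^c(z_0)=z_0$.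

Let $O$ be a neighborhood of $z_0$ on which $f^c$ is injective, let $G=(f^c|_O)^{-1}$, and choose $t_1$ with $\gamma((0,t_1])\subset O\cap f^c(O)$. For $t\le t_1$ the points $G(\gamma(t))$ and $\gamma(h^{-1}(t))$ lie in $O$ and have the same image under $f^c$, so they coincide. The path $p(k+\theta)=\gamma\big(h^{-k}((1-\theta)t_1+\theta h^{-1}(t_1))\big)$, $k\ge0$ an integer and $0\le\theta\le1$, converges to $z_0$, avoids $z_0$, and satisfies $G(p(\tau))=p(\tau+1)$. By the Snail Lemma, $|(f^c)'(z_0)|>1$ or $(f^c)'(z_0)=1$. Since $(f^c)'(z_0)$ is a positive power of the multiplier of the cycle of $z_0$, this cycle is repelling or parabolic, and hence repelling.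

Thus the periodic points that are not landing points of periodic hairs are exactly the irrationally indifferent ones. If there are none, there is no exceptional orbit. If there is an irrationally indifferent cycle, then by (ii) it is the only one, and it is the exceptional orbit.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BR}
Anna Miriam Benini and Lasse Rempe,
\emph{A landing theorem for entire functions with bounded post-singular sets},
arXiv:1711.10780 (2017).

\bibitem{FRS}
F\"orster, Rempe and Schleicher,
\emph{Classification of escaping exponential maps},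
Proc. AMS 136 (2008).

\bibitem{Milnor}
Milnor,
\emph{Dynamics in One Complex Variable}.

\bibitem{SZ}
Schleicher and Zimmer,
\emph{Escaping points of exponential maps},
J. London Math. Soc. 67 (2003).

\end{thebibliography}
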